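\title{A counterexample to a flatness conjecture for local models of ramified unitary groups}

\begin{abstract}
The local model of a ramified unitary group is the closure of a Grassmannian inside an explicit moduli scheme of lattice chains. It was conjectured that a linear condition on Pl\"ucker coordinates, the refined spin condition, cuts out this closure for every signature $(r,s)$ and every admissible index set $I$. We show that the conjecture fails for $n=8$, $(r,s)=(6,2)$, $I=\{4\}$, over every ramified quadratic extension of odd residue characteristic, and that it fails whenever $\min(r,s)\ge 2$ and $\max I$ is large enough compared with $\min(r,s)$. For $n=2m$, signature $(n-2,2)$ and $I=\{m\}$ the scheme defined by the refined spin condition is flat if and only if $n\le 6$, and a stronger linear condition gives the local model for all $m\ge 2$.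
\end{abstract}

\section{Introduction}\label{sec:intro}

The schemes studied here are degenerations of a Grassmannian over the ring of integers of a $p$-adic field. A first approximation, the naive local model, parametrizes compatible families of submodules in a chain of lattices. It has the right generic fiber, but it need not be flat (Example~\ref{ex:n2}). The local model is the closure of the generic fiber. It is flat by construction, but the construction does not say which families, over a ring in which $p$ is nilpotent, are its points. One therefore wants explicit conditions that cut the local model out of the naive one. The conjecture of \cite{Smithling} recalled below asserts that one such condition suffices. We show that it does not. The setup follows Pappas--Rapoport and Smithling.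

\subsection{The naive local model}

Let $F_0$ be a finite extension of $\mathbb Q_p$ with $p$ odd, and let $F/F_0$ be a ramified quadratic extension with uniformizers $\pi\in F$ and $\pi_0=\pi^2\in F_0$. Write $a\mapsto\bar a$ for the nontrivial automorphism of $F/F_0$ and $k$ for the common residue field. Let $n\ge2$, $m=\lfloor n/2\rfloor$, $[n]=\{1,\dots,n\}$ and $c^\vee=n+1-c$ for $c\in[n]$. Let $V=F^n$ with standard basis $e_1,\dots,e_n$ and split hermitian form $\phi(ae_c,be_d)=\bar ab\,\delta_{d,c^\vee}$. The $F_0$-vector space $V$, of dimension $2n$, carries two nondegenerate bilinear forms,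
\[
\langle x,y\rangle=\tfrac12\operatorname{Tr}_{F/F_0}\bigl(\pi^{-1}\phi(x,y)\bigr)\ \ \text{(alternating)},\qquad
(x,y)=\tfrac12\operatorname{Tr}_{F/F_0}\phi(x,y)\ \ \text{(symmetric)}.
\]
For $0\le i\le n$ let $\Lambda_i$ be the $\mathcal O_F$-span of $\pi^{-1}e_1,\dots,\pi^{-1}e_i,e_{i+1},\dots,e_n$, and put $\Lambda_{ln+i}=\pi^{-l}\Lambda_i$ for $l\in\mathbb Z$. The form $\langle\,,\rangle$ identifies $\Lambda_{-j}$ with the $\mathcal O_{F_0}$-dual of $\Lambda_j$.

Unadorned tensor products $\Lambda_j\otimes R$ are taken over $\mathcal O_{F_0}$. We write $\Pi=\pi\otimes1$ for the operator induced by multiplication by $\pi$ on $V$; if $R$ is an $\mathcal O_F$-algebra, the letter $\pi$ is reserved for the scalar $1\otimes\pi$. Thus $\Pi^2=\pi_0$.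

Fix a signature $(r,s)$ with $r+s=n$. Let $E=F$ if $r\ne s$ and $E=F_0$ if $r=s$. Let $I\subset\{0,\dots,m\}$ be nonempty and satisfy
\begin{itemize}
\item[$(*)$] if $n$ is even and $m-1\in I$, then $m\in I$.
\end{itemize}
The \emph{naive local model} $M_I^{\mathrm{naive}}$ is the functor that attaches to an $\mathcal O_E$-scheme $S$ the families $(\mathcal F_j)_{j\in\pm I+n\mathbb Z}$ of $\Pi$-stable $\mathcal O_S$-submodules $\mathcal F_j\subset\Lambda_j\otimes\mathcal O_S$, each Zariski-locally a direct summand of rank $n$, such that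
\begin{itemize}
\item[(i)] for $j<j'$, the map induced by $\Lambda_j\subset\Lambda_{j'}$ carries $\mathcal F_j$ into $\mathcal F_{j'}$;
\item[(ii)] the isomorphism $\Pi\colon\Lambda_j\to\Lambda_{j-n}$ identifies $\mathcal F_j$ with $\mathcal F_{j-n}$;
\item[(iii)] $\mathcal F_{-j}=\mathcal F_j^\perp$ for the perfect pairing of $\Lambda_{-j}\otimes\mathcal O_S$ with $\Lambda_j\otimes\mathcal O_S$ induced by $\langle\,,\rangle$;
\item[(iv)] (Kottwitz condition) the characteristic polynomial of $\Pi$ on $\mathcal F_j$ is $(T+\pi)^r(T-\pi)^s$, read as $(T^2-\pi_0)^r$ when $r=s$.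
\end{itemize}
This functor is represented by a projective $\mathcal O_E$-scheme. The \emph{local model} $M_I^{\mathrm{loc}}$ is the scheme-theoretic closure of its generic fiber in $M_I^{\mathrm{naive}}$.

\subsection{The refined spin condition}

A direct summand $\mathcal F_j$ of rank $n$ is determined by the line $\bigwedge^n\mathcal F_j$, and the simplest conditions to impose on $\mathcal F_j$ are linear conditions on this line. Suppose that all lines coming from the generic fiber lie in some subspace of $\bigwedge^nV$. Intersecting the subspace with the lattice $\bigwedge^n\Lambda_j$ gives a submodule, and the requirement that $\bigwedge^n\mathcal F_j$ lie in it is a closed condition that holds on the generic fiber, hence on $M_I^{\mathrm{loc}}$. Two such subspaces are visible: one records the eigenvalues of $\Pi$, the other records to which of the two families of Lagrangian subspaces of $(V,(\,,))$ the point belongs. The refined spin condition uses their intersection.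

Put $V_F=V\otimes_{F_0}F$, $W=\bigwedge^n_{F_0}V$ and $W_F=\bigwedge_F^nV_F$. The exterior powers of $V_F$ carry the symmetric forms $(x_1\wedge\dots\wedge x_l,\,y_1\wedge\dots\wedge y_l)=\det((x_a,y_b))$. Write $V_F=V_-\oplus V_+$, where $\Pi$ acts on the $n$-dimensional space $V_\pm$ by $\pm\pi$. Let
\[
\omega=\lambda\cdot e_1\wedge\dots\wedge e_n\wedge\Pi e_1\wedge\dots\wedge\Pi e_n\in\textstyle\bigwedge^{2n}V_F,\qquad\lambda\in\{\pi^{-n},-\pi^{-n}\},
\]
and define the Hodge star $\star\colon W_F\to W_F$ by $a\wedge b=(\star a,b)\,\omega$. For either choice of $\lambda$ one has $\star^2=1$, and $\bigwedge^nV_-$ is an eigenline of $\star$ (Lemma~\ref{lem:star}); we choose the sign of $\lambda$ so that $\star=+1$ on $\bigwedge^nV_-$. Let $W_{\pm1}\subset W_F$ be the eigenspaces of $\star$, and put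
\[
W^{r,s}=\textstyle\bigwedge^rV_-\otimes_F\bigwedge^sV_+\subset W_F,\qquad W^{r,s}_{\pm1}=W^{r,s}\cap W_{\pm1}.
\]
When $r=s$ these spaces are stable under $\operatorname{Gal}(F/F_0)$ and are regarded as subspaces of $W$, so in all cases they are subspaces of $W\otimes_{F_0}E$. Let
\[
L_j=W^{r,s}_{(-1)^s}\cap\Bigl(\textstyle\bigwedge^n_{\mathcal O_{F_0}}\Lambda_j\otimes\mathcal O_E\Bigr),
\]
and let $M_I\subset M_I^{\mathrm{naive}}$ be the closed subscheme of those points for which, for every $j$, the line $\bigwedge^n\mathcal F_j$ lies in the image of $L_j\otimes_{\mathcal O_E}\mathcal O_S\to\bigwedge^n(\Lambda_j\otimes\mathcal O_S)$. Then $M_I^{\mathrm{loc}}\subset M_I\subset M_I^{\mathrm{naive}}$, with equality on generic fibers (Corollary~\ref{cor:incl}).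

\medskip
\noindent\textbf{Conjecture} (\cite{Smithling})\textbf{.} \emph{For any signature and any nonempty $I$ satisfying $(*)$, the scheme $M_I$ is flat over $\operatorname{Spec}\mathcal O_E$; in other words, $M_I=M_I^{\mathrm{loc}}$.}
\medskip

\subsection{Results}

All three theorems hold for every $F/F_0$ as above.

\begin{theorem}\label{thm:A}
Let $n=8$, $(r,s)=(6,2)$ and $I=\{4\}$. Then $M_I\ne M_I^{\mathrm{loc}}$; that is, $M_I$ is not flat over $\mathcal O_E$.
\end{theorem}

Here $m=4\in I$, so $(*)$ holds and the conjecture is false.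

\begin{theorem}\label{thm:B}
Let $t=\min(r,s)\ge2$, $h=\lfloor t/2\rfloor+1$ and $i=\max I$. Assume $i\ge2h$; if moreover $n=2i$ and $t$ is odd, assume $i\ge2h+1$. Then $M_I$ is not flat over $\mathcal O_E$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n=2m\ge4$, $(r,s)=(n-2,2)$ and $I=\{m\}$.
\begin{enumerate}
\item[(1)] $M_I$ is flat if and only if $n\le6$.
\item[(2)] Let $\mathbb S\subset W\otimes_{F_0}E$ be the subspace such that $\mathbb S\otimes_EF$ is spanned by the lines $\bigwedge^n\mathcal F$, with $\mathcal F$ running over the $F$-points of the generic fiber. Put $L'_m=\mathbb S\cap(\bigwedge^n\Lambda_m\otimes\mathcal O_E)$, and let $M'\subset M_I$ be the closed subscheme where $\bigwedge^n\mathcal F_m$ lies in the image of $L'_m\otimes\mathcal O_S$. Then $M'=M_I^{\mathrm{loc}}$ for all $m\ge2$.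
\end{enumerate}
\end{theorem}

The hypotheses of Theorem~\ref{thm:B} force $n\ge 2i\ge4h\ge8$, and Theorem~\ref{thm:A} is the case $t=h=2$, $i=4$. We prove it first, by hand, because the whole mechanism is visible there.

The mechanism is the following. The space $W^{r,s}_{(-1)^s}$ can be identified with the space of tensors in $\bigwedge^sV_+\otimes\bigwedge^sV_+$ that are invariant under exchanging the two factors (Proposition~\ref{prop:swap}), and the lines coming from the generic fiber are spanned by the squares $y\otimes y$ of \emph{decomposable} vectors $y$. For $s\le1$ such squares span all invariant tensors. For $s=2$ they satisfy the Pl\"ucker relation $y\wedge y=0$, which is linear in $y\otimes y$, so they lie in the kernel of $\mathrm{Sym}^2\bigwedge^2V_+\to\bigwedge^4V_+$, a proper subspace once $n\ge4$. The refined spin condition ignores these relations. In an affine chart they become the vanishing of certain Pfaffians, and a proof of non-flatness consists of a point of $M_I$, with values in an Artinian $k$-algebra, at which one of these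 Pfaffians is nonzero. For small $n$ the other equations of the naive model imply the missing relations, which is why $n=4,6$ give flat schemes in Theorem~\ref{thm:C}.

Section~\ref{sec:chart} describes the chart for $n=2m$, $I=\{m\}$ and writes down the point for $n=8$. Sections~\ref{sec:swap} and~\ref{sec:blocks} produce enough elements of $L_j$ to show that the point lies in $M_I$. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}. Condition $(*)$ plays no role in the proofs.

\section{Preliminaries}\label{sec:prelim}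

\subsection{Flat closures and saturated lattices}\label{ss:flat}

Let $\mathcal O$ be a discrete valuation ring with fraction field $K_0$, and let $X$ be an $\mathcal O$-scheme of finite type. We use the following standard facts.
\begin{itemize}
\item[(F1)] On an affine open $\operatorname{Spec}A\subset X$, the closure of the generic fiber is $\operatorname{Spec}(A/A_{\mathrm{tors}})$, where $A_{\mathrm{tors}}$ is the $\mathcal O$-torsion. Hence the closure is flat, it is contained in every closed subscheme that contains the generic fiber, and it is the only flat closed subscheme with the same generic fiber as $X$. A function on an open $U\subset X$ that vanishes on $U_{K_0}$ vanishes on the intersection of $U$ with the closure.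
\item[(F2)] If $\Lambda$ is a finite free $\mathcal O$-module and $\mathbb W\subset\Lambda\otimes K_0$ a subspace, then $L=\mathbb W\cap\Lambda$ has torsion-free cokernel and is therefore a direct summand. For every $\mathcal O$-algebra $R$, the image of $L\otimes R$ in $\Lambda\otimes R$ is the common kernel of the linear forms $\Lambda\to\mathcal O$ that vanish on $L$. In particular, the condition that a line lie in this image is closed.
\item[(F3)] The constructions in (F1) and (F2) commute with an injective local extension $\mathcal O\to\mathcal O'$ of discrete valuation rings. Such an extension is faithfully flat, so equality of closed subschemes may be tested after it.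
\end{itemize}
By (F3) we may replace $\mathcal O_E$ by $\mathcal O_F$, which matters only when $r=s$. From now on all schemes are over $\mathcal O_F$ and $L_j=W^{r,s}_{(-1)^s}\cap(\bigwedge^n\Lambda_j\otimes\mathcal O_F)$. We write $\overline L_j$ for the image of $L_j$ in $\bigwedge^n\Lambda_j\otimes k$. For a $k$-algebra $R$, the image of $L_j\otimes R$ is $\overline L_j\otimes_kR$.

\subsection{Bases}\label{ss:bases}

Since $\phi(\pi x,y)=-\pi\phi(x,y)=-\phi(x,\pi y)$, we have
\begin{equation}\label{eq:adjoint}
\langle\Pi x,y\rangle=-(x,y),\qquad\langle x,\Pi y\rangle=(x,y),\qquad(\Pi x,y)=-(x,\Pi y).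
\end{equation}
The last identity shows that $V_-$ and $V_+$ are Lagrangian for $(\,,)$: for $x,y\in V_\pm$ it reads $\pm\pi(x,y)=\mp\pi(x,y)$. The vectors $f_c=\Pi e_c-\pi e_c$ and $g_c=\Pi e_c+\pi e_c$ form bases of $V_-$ and $V_+$. From $(e_a,e_{a^\vee})=1$, $(\Pi e_a,\Pi e_{a^\vee})=-\pi_0$ and $(e_a,\Pi e_b)=0$ we get
\[
(f_a,g_b)=\kappa\,\delta_{b,a^\vee},\qquad\kappa=-2\pi_0 .
\]

Let $0\le j\le n$. Put $y_c=\Pi^{-1}e_c$ for $c\le j$, $y_c=e_c$ for $c>j$, and $x_c=\Pi y_c$. The $x_c,y_c$ form an $\mathcal O_{F_0}$-basis of $\Lambda_j$; the dependence on $j$ is suppressed. One has $\Pi y_c=x_c$ and $\Pi x_c=\pi_0y_c$. The primitive eigenvectors of $\Pi$ in $\Lambda_j\otimes\mathcal O_F$ are $\tilde f_c=x_c-\pi y_c$ and $\tilde g_c=x_c+\pi y_c$; both reduce to $x_c$ modulo $\pi$. For $c\le j$ they are $\Pi^{-1}f_c$ and $\Pi^{-1}g_c$, so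
\begin{equation}\label{eq:d}
f_c=d_c\tilde f_c,\quad g_c=d_c'\tilde g_c,\quad(d_c,d'_c)=\begin{cases}(-\pi,\pi)&c\le j,\\(1,1)&c>j,\end{cases}\qquad\tilde f_c\wedge\tilde g_c=2\pi\,x_c\wedge y_c .
\end{equation}
Substituting $x_c=\frac12(\tilde g_c+\tilde f_c)$ and $y_c=\frac1{2\pi}(\tilde g_c-\tilde f_c)$ gives, for any matrix $X$ over an $F$-algebra,
\begin{equation}\label{eq:components}
x_b+\sum_aX_{ab}\,y_a=\frac1{2\pi}\sum_a(X+\pi)_{ab}\,\tilde g_a+\frac1{2\pi}\sum_a(\pi-X)_{ab}\,\tilde f_a .
\end{equation}
In exterior algebras we often omit the wedge sign, and we write $f_S$, $g_S$, $x_S$ for the products over $S\subset[n]$ in increasing order.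

The operator $\bigwedge^n\Pi$ carries $\bigwedge^n\Lambda_j$ onto $\bigwedge^n\Lambda_{j-n}$ and acts on $W^{r,s}$ by the scalar $(-\pi)^r\pi^s$. So it preserves $W^{r,s}_{(-1)^s}$ and carries $L_j$ onto $L_{j-n}$. By (ii), the condition defining $M_I$ has to be checked only for $j\in I\cup(n-I)$.

\subsection{The Hodge star}

For $v\in V_F$ let $\iota_v$ be the antiderivation of $\bigwedge^\bullet V_F$ with $\iota_v(u)=(v,u)$ for $u\in V_F$. Expanding a determinant along a row gives $(\iota_va,b)=(a,v\wedge b)$. The $\iota_v$ anticommute, so $\iota_y=\iota_{y_1}\cdots\iota_{y_l}$ for $y=y_1\wedge\dots\wedge y_l$ defines $\iota_y$ for all $y\in\bigwedge^lV_F$. Extend $\star$ to maps $\bigwedge^lV_F\to\bigwedge^{2n-l}V_F$ by the same rule $a\wedge b=(\star a,b)\omega$. Put $\theta=f_1\wedge\dots\wedge f_n$, and let $\gamma$ be the semilinear involution of $\bigwedge^\bullet V_F$ given by $a\mapsto\bar a$ on scalars.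

\begin{lemma}\label{lem:star}
\begin{enumerate}
\item[(a)] $\star\star=(-1)^{n+l}$ on $\bigwedge^lV_F$.
\item[(b)] $\star(a\wedge v)=\iota_v(\star a)$ and $\star(\iota_va)=-(\star a)\wedge v$ for $v\in V_F$.
\item[(c)] $\star(ga)=\det(g)\,g(\star a)$ for every isometry $g$ of $(V_F,(\,,))$.
\item[(d)] $\star\theta=\pm\theta$, and the sign changes with the sign of $\lambda$.
\item[(e)] $\star\gamma=(-1)^n\gamma\star$, and $\gamma$ carries $W^{r,s}_{(-1)^s}$ onto $W^{s,r}_{(-1)^r}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Gram matrix of $e_1,\dots,e_n,\Pi e_1,\dots,\Pi e_n$ is block diagonal with blocks $H$ and $-\pi_0H$, where $H$ is a permutation matrix. Its determinant is $(-\pi_0)^n$, and $\lambda^2=\pi_0^{-n}$, so $(\omega,\omega)=(-1)^n$. Let $u_1,\dots,u_{2n}$ be an orthogonal basis of $V_F$, put $q_D=(u_D,u_D)$ for $D\subset[2n]$, and write $u_{[2n]}=c\,\omega$, so that $q_{[2n]}=(-1)^nc^2$. Let $D'$ be the complement of $D$ and $u_Du_{D'}=\operatorname{sgn}(D,D')u_{[2n]}$. Then $\star u_D=c\operatorname{sgn}(D,D')\,q_{D'}^{-1}u_{D'}$.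 For $|D|=l$ we have $\operatorname{sgn}(D,D')\operatorname{sgn}(D',D)=(-1)^{l(2n-l)}=(-1)^l$, so $\star\star u_D=(-1)^lc^2q_{[2n]}^{-1}u_D=(-1)^{n+l}u_D$.

(b) The first formula follows from $(\star(a\wedge v),b)\omega=a\wedge v\wedge b=(\star a,v\wedge b)\omega=(\iota_v\star a,b)\omega$. For the second let $a$ have degree $l$ and put $a'=(-1)^{n+l}\star a$, so that $\star a'=a$ by (a). Then $\star\iota_va=\star\star(a'\wedge v)=(-1)^{n+l+1}a'\wedge v=-(\star a)\wedge v$, since $a'\wedge v$ has degree $2n-l+1$.

(c) $(\star(ga),gb)\omega=ga\wedge gb=\det(g)(\star a,b)\omega=\det(g)(g\star a,gb)\omega$.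

(d) The monomials $f_Sg_{S'}$ with $|S|+|S'|=n$ form a basis of $W_F$, and $f_Sg_{S'}$ pairs nontrivially only with $f_{S'^\vee}g_{S^\vee}$. Since $\theta\wedge b=0$ for every monomial $b\ne g_{[n]}$, the vector $\star\theta$ is orthogonal to all these $b$ and is therefore a multiple of $\theta$. The factor is $\pm1$ by (a), and replacing $\omega$ by $-\omega$ replaces $\star$ by $-\star$.

(e) We have $\gamma(\omega)=(-1)^n\omega$. Applying $\gamma$ to $a\wedge b=(\star a,b)\omega$ gives $\gamma a\wedge\gamma b=(-1)^n(\gamma\star a,\gamma b)\omega$, which is the first claim. Since $\gamma$ exchanges $V_-$ and $V_+$, it maps $W^{r,s}$ to $W^{s,r}$, and $(-1)^{s+n}=(-1)^r$.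
\end{proof}

With our normalization $\star\theta=\theta$. Part (e) gives the Galois stability used above for $r=s$. The proof of (c) works for any free module with a perfect symmetric form and a generator $\omega$ of its top exterior power.

\subsection{The generic fiber}\label{ss:generic}

Let $A$ be an $F$-algebra. All $\Lambda_j\otimes A$ equal $V_A=V\otimes_{F_0}A$, and by (i) all $\mathcal F_j$ equal one submodule $\mathcal F$. The idempotents $\frac12(1\pm\Pi/\pi)$ split it as $\mathcal F=\mathcal F_-\oplus\mathcal F_+$ with $\mathcal F_\pm\subset V_{\pm,A}$, and (iv) says that $\mathcal F_-$ has rank $r$ and $\mathcal F_+$ has rank $s$. By (iii) and \eqref{eq:adjoint}, $\mathcal F$ is Lagrangian for $(\,,)$. As $V_-$ and $V_+$ are in perfect duality, this means that $\mathcal F_-$ is the orthogonal of $\mathcal F_+$ in $V_{-,A}$. Conversely, every direct summand $\mathcal F_+\subset V_{+,A}$ of rank $s$ gives a point in this way. So the generic fiber is the Grassmannian $\operatorname{Gr}(s,V_+)$. It is smooth and geometrically irreducible.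 Since it contains an affine space as a dense open subset and $F$ is infinite, its $F$-points are Zariski dense in $\operatorname{Gr}(s,V_+)_{F'}$ for every field $F'\supset F$.

\subsection{Pfaffians}\label{ss:pf}

Let $\Gamma$ be an alternating matrix (skew, with zero diagonal) over a commutative ring, indexed by an ordered set $K$ with $2h$ elements. Its Pfaffian is the polynomial with integer coefficients in the entries defined, in the exterior algebra on generators $\xi_a$, by $\bigl(\sum_{a<c}\Gamma_{ac}\xi_a\xi_c\bigr)^h=h!\operatorname{Pf}(\Gamma)\,\xi_K$. For $K=\{1,2,3,4\}$ it is $\Gamma_{12}\Gamma_{34}-\Gamma_{13}\Gamma_{24}+\Gamma_{14}\Gamma_{23}$. The \emph{$2\nu$-Pfaffians} of $\Gamma$ are the Pfaffians of its principal submatrices $\Gamma_D$ with $|D|=2\nu$. We recall: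
\begin{itemize}
\item[(P1)] $\operatorname{Pf}(\Gamma)^2=\det\Gamma$. Over a field, $\Gamma$ has even rank, and its $2\nu$-Pfaffians vanish if $2\nu>\operatorname{rk}\Gamma$.
\item[(P2)] There is a matrix $\Gamma^\#$ with zero diagonal, whose $(a,c)$ entry for $a\ne c$ is $\pm\operatorname{Pf}(\Gamma_{K\setminus\{a,c\}})$, such that $\Gamma\Gamma^\#=\operatorname{Pf}(\Gamma)\cdot1$. In particular the $2\nu$-Pfaffians lie in the ideal generated by the $(2\nu-2)$-Pfaffians.
\item[(P3)] $\operatorname{Pf}(\Gamma+\Gamma')=\sum_D\pm\operatorname{Pf}(\Gamma_D)\operatorname{Pf}(\Gamma'_{K\setminus D})$, the sum being over the subsets $D\subset K$ of even cardinality.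
\end{itemize}
The next identity writes a Pfaffian as a \emph{linear} combination of minors. Minors of a chart matrix are Pl\"ucker coordinates, so it turns the vanishing of a Pfaffian into a linear condition on the line $\bigwedge^n\mathcal F$.

\begin{lemma}\label{lem:minors}
Let $\Gamma$ be any square matrix indexed by $K$, $|K|=2h$. For $D\subset K$ with $|D|=h$ let $D'=K\setminus D$ and $\xi_D\xi_{D'}=\operatorname{sgn}(D,D')\xi_K$. Then
\[
\sum_{|D|=h}\operatorname{sgn}(D,D')\det(\Gamma_{D,D'})=(-1)^{h(h-1)/2}\operatorname{Pf}(\Gamma-{}^t\Gamma).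
\]
\end{lemma}

\begin{proof}
It suffices to treat indeterminate entries over $\mathbb Z$. Let $\Xi=\sum_{a,c}\Gamma_{ac}\xi_a\xi_c=\sum_{a<c}(\Gamma_{ac}-\Gamma_{ca})\xi_a\xi_c$, so that $\Xi^h=h!\operatorname{Pf}(\Gamma-{}^t\Gamma)\xi_K$. On the other hand $\xi_{a_1}\xi_{c_1}\cdots\xi_{a_h}\xi_{c_h}=(-1)^{h(h-1)/2}\xi_{a_1}\cdots\xi_{a_h}\xi_{c_1}\cdots\xi_{c_h}$. In the expansion of $\Xi^h$, the terms with $\{a_1,\dots,a_h\}=D$ and $\{c_1,\dots,c_h\}=D'$ therefore add up to $(-1)^{h(h-1)/2}h!\det(\Gamma_{D,D'})\xi_D\xi_{D'}$. Sum over $D$ and divide by $h!$.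
\end{proof}

\section{The case $n=2m$, $I=\{m\}$}\label{sec:chart}

When $n=2m$ and $I=\{m\}$ the chain consists of the multiples of a single lattice $\Lambda_m$, and everything can be written with one matrix. For $c\le m$ we have $x_c=e_c$, $y_c=\Pi^{-1}e_c$, $x_{c^\vee}=\Pi e_{c^\vee}$ and $y_{c^\vee}=e_{c^\vee}$. Hence $(x_c,x_d)=(y_c,y_d)=0$ and $(x_c,y_d)=J_{cd}$ for all $c,d$, where the only nonzero entries of $J$ are
\[
J_{c,c^\vee}=1\quad(c\le m),\qquad J_{c,c^\vee}=-1\quad(c>m).
\]
The matrix $J$ is alternating, $J^{-1}=-J$, and $\operatorname{Pf}(J)=\pm1$. So $(\,,)$ is perfect on $\Lambda_m$.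

\begin{lemma}\label{lem:chart}
Let $n=2m$, $I=\{m\}$, and let $(r,s)$ be arbitrary.
\begin{enumerate}
\item[(a)] For an $\mathcal O_F$-algebra $R$, the map $(\mathcal F_j)_j\mapsto\mathcal F_m$ identifies $M_I^{\mathrm{naive}}(R)$ with the set of $\Pi$-stable local direct summands $\mathcal F\subset\Lambda_m\otimes R$ of rank $n$ that are isotropic for $(\,,)$ and satisfy \textup{(iv)}.
\item[(b)] Let $\mathcal U\subset M_I^{\mathrm{naive}}$ be the open subscheme where the coefficient of $x_{[n]}$ in $\bigwedge^n\mathcal F$ is invertible. On $\mathcal U$, the module $\mathcal F$ has a unique basis $v_b=x_b+\sum_aX_{ab}y_a$, $b\in[n]$. With $Y=X+\pi$ and $B=JY$, the scheme $\mathcal U$ is defined by the equations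
\begin{equation}\label{eq:naivechart}
B\text{ alternating},\qquad Y^2=2\pi Y,\qquad\det(T-Y)=T^r(T-2\pi)^s .
\end{equation}
\item[(c)] At every geometric point of the generic fiber of $\mathcal U$, the matrix $B$ has rank $s$. If $2\nu>s$, the $2\nu$-Pfaffians of $B$ vanish on $M_I^{\mathrm{loc}}\cap\mathcal U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The index set is $m+n\mathbb Z$, and by (ii) the family is determined by $\mathcal F=\mathcal F_m$. Under $\Pi\colon\Lambda_m\cong\Lambda_{-m}$, the map induced by $\Lambda_{-m}\subset\Lambda_m$ becomes the endomorphism $\Pi$ of $\Lambda_m\otimes R$, so (i) is $\Pi$-stability. By \eqref{eq:adjoint}, $\langle\Pi^{l+1}x,\Pi^{-l}y\rangle=\pm(x,y)$, so (iii) says that $\mathcal F$ is its own orthogonal for $(\,,)$. An isotropic direct summand of rank $n$ is contained in its orthogonal, which is a direct summand of the same rank, so the two are equal.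

(b) On $\mathcal U$ the projection of $\mathcal F$ to $\langle x_1,\dots,x_n\rangle$ along $\langle y_1,\dots,y_n\rangle$ is an isomorphism, which gives the $v_b$. We have $(v_b,v_d)=(JX)_{bd}+(JX)_{db}$. As $2$ is invertible, isotropy means that $JX$, or equivalently $B=JX+\pi J$, is alternating. Next, $\Pi v_b=\sum_aX_{ab}x_a+\pi_0y_b$ lies in $\mathcal F$ if and only if it equals $\sum_aX_{ab}v_a=\sum_aX_{ab}x_a+\sum_c(X^2)_{cb}y_c$. So $\Pi$-stability means $X^2=\pi_0$, that is, $Y^2=2\pi Y$, and then $\Pi$ has matrix $X$ on $\mathcal F$. Condition (iv) for $X=Y-\pi$ is the third equation.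

(c) Over a field containing $F$, the equation $Y(Y-2\pi)=0$ makes $Y$ diagonalizable, so its rank is the multiplicity $s$ of the eigenvalue $2\pi$. By (P1) the Pfaffians vanish at all geometric points of the generic fiber of $\mathcal U$. This fiber is reduced (Section~\ref{ss:generic}), so they vanish on it, and (F1) applies.
\end{proof}

The part of the refined spin condition that involves $\star$ has a simple effect on points of the special fiber.

\begin{lemma}\label{lem:parity}
Let $n=2m$ and $m\in I$. Let $\Omega\supset k$ be a field, $(\mathcal F_j)_j\in M_I(\Omega)$, $\mathcal F=\mathcal F_m$ and $\mathcal F_0^{\mathrm{std}}=\langle x_1,\dots,x_n\rangle\subset\Lambda_m\otimes\Omega$. Then $\rho=\dim\mathcal F/(\mathcal F\cap\mathcal F_0^{\mathrm{std}})$ is congruent to $s$ modulo $2$.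
\end{lemma}

\begin{proof}
For $c\le m$ we have $y_c=\pi_0^{-1}\Pi e_c$ and $x_c=e_c$, so $\bigwedge^{2n}\Lambda_m$ is generated by $\pi_0^{-m}e_1\cdots e_n\Pi e_1\cdots\Pi e_n=\pm\omega$. Since $(\,,)$ is perfect on $\Lambda_m$, the operator $\star$ preserves $\bigwedge^n\Lambda_m\otimes\mathcal O_F$ and induces the Hodge star $\bar\star$ of $\Lambda_m\otimes\Omega$. It acts by $(-1)^s$ on $L_m$, hence on $\bigwedge^n\mathcal F$. It acts by $+1$ on $x_{[n]}$, which is the reduction of the integral vector $\tilde f_1\cdots\tilde f_n\in F\theta$.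

Both $\mathcal F$ and $\mathcal F_0^{\mathrm{std}}$ are Lagrangian for $(\,,)$, the first by (ii) and (iii) as in Lemma~\ref{lem:chart}(a). Choose complements $P\subset\mathcal F_0^{\mathrm{std}}$ and $Q\subset\mathcal F$ of their intersection. A vector of $P$ orthogonal to $Q$ is orthogonal to $\mathcal F$, hence lies in $\mathcal F$, hence is zero. So there are dual bases $p_1,\dots,p_\rho$ of $P$ and $q_1,\dots,q_\rho$ of $Q$. The reflection $v\mapsto v+(v,p_a-q_a)(p_a-q_a)$ exchanges $p_a$ and $q_a$, and fixes the other $p_b,q_b$ and the intersection. The product $g$ of these $\rho$ reflections has determinant $(-1)^\rho$ and maps $\mathcal F_0^{\mathrm{std}}$ to $\mathcal F$. By Lemma~\ref{lem:star}(c), $\bar\star$ acts on $\bigwedge^n\mathcal F$ by $(-1)^\rho$. As $p$ is odd, $\rho\equiv s\pmod2$.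
\end{proof}

\begin{example}\label{ex:n2}
Let $n=2$, $(r,s)=(1,1)$, $I=\{1\}$. An alternating $2\times2$ matrix is a multiple of $J$, so $X=a$ is a scalar matrix on $\mathcal U$. Condition (iv) reads $(T-a)^2=T^2-\pi_0$, that is, $a=0$ and $\pi_0=0$. Thus $\mathcal U$ is nonempty with empty generic fiber, and $M_I^{\mathrm{naive}}$ is not flat. The only point of $\mathcal U$ has $\rho=0$, while $s=1$, so by Lemma~\ref{lem:parity} the scheme $M_I$ does not meet $\mathcal U$. Here the refined spin condition removes the defect, as the conjecture predicts.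
\end{example}

Now let $s=2$. By Lemma~\ref{lem:chart}(c) the $4$-Pfaffians of $B$ vanish on the local model, and we look for points of the naive model where they do not. Let $R$ be a $k$-algebra, so that $\pi=0$ and $B=JX$. Suppose that $B$ is alternating and supported in the upper left $m\times m$ block. Then the nonzero entries of $X=J^{-1}B$ have row index $>m$ and column index $\le m$. Such an $X$ is strictly lower triangular with $X^2=0$, so all of \eqref{eq:naivechart} holds. An $m\times m$ alternating block can have a nonzero $4$-Pfaffian as soon as $m\ge4$.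

\begin{proposition}\label{prop:point}
Let $n=8$, $(r,s)=(6,2)$, $I=\{4\}$ and $R=k[\sigma_1,\sigma_2]/(\sigma_1^2,\sigma_2^2)$. The submodule
\[
\mathcal F=\langle x_1+\sigma_1y_6,\ x_2+\sigma_2y_5,\ x_3-\sigma_1y_8,\ x_4-\sigma_2y_7,\ x_5,\ x_6,\ x_7,\ x_8\rangle\subset\Lambda_4\otimes R
\]
is a point of $M_I^{\mathrm{naive}}(R)$ that does not lie in $M_I^{\mathrm{loc}}(R)$.
\end{proposition}

\begin{proof}
The nonzero entries of $X$ are $X_{61}=\sigma_1$, $X_{52}=\sigma_2$, $X_{83}=-\sigma_1$, $X_{74}=-\sigma_2$. Since $B_{bd}=J_{b,b^\vee}X_{b^\vee d}$ and $b^\vee=9-b$, the nonzero entries of $B$ are $B_{31}=\sigma_1$, $B_{13}=-\sigma_1$, $B_{42}=\sigma_2$, $B_{24}=-\sigma_2$. So $B$ is alternating and supported in the upper left $4\times4$ block, and $\mathcal F\in\mathcal U(R)$. The Pfaffian of this block is $-B_{13}B_{24}=-\sigma_1\sigma_2\ne0$, and Lemma~\ref{lem:chart}(c) excludes $\mathcal F$ from $M_I^{\mathrm{loc}}$.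
\end{proof}

The relations $\sigma_a^2=0$ have not been used yet. They serve in the remaining and main step, which is to show that $\bigwedge^8\mathcal F$ lies in $\overline L_4\otimes R$. For this we need to understand $L_j$.

\section{The space $W^{r,s}_{(-1)^s}$ as a space of symmetric tensors}\label{sec:swap}

The duality between $V_-$ and $V_+$ identifies $\bigwedge^rV_-$ with $\bigwedge^sV_+$ up to the choice of $\theta$, and so makes $W^{r,s}$ a tensor square. Define
\[
\Phi\colon\textstyle\bigwedge^sV_+\otimes\bigwedge^sV_+\longrightarrow W^{r,s},\qquad\Phi(y\otimes z)=\iota_y\theta\wedge z .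
\]
This is an isomorphism, because $\iota_{g_S}\theta=\pm\kappa^s f_{[n]\setminus S^\vee}$ for $|S|=s$.

\begin{proposition}\label{prop:swap}
$\star\,\Phi(y\otimes z)=(-1)^s\,\Phi(z\otimes y)$. Hence $W^{r,s}_{(-1)^s}$ is the image under $\Phi$ of the tensors invariant under the swap $y\otimes z\mapsto z\otimes y$.
\end{proposition}

\begin{proof}
Let $y=y_1\cdots y_s$ and $z=z_1\cdots z_s$ with $y_a,z_a\in V_+$, and put $\eta=(-1)^{s(s-1)/2}$, the sign of the permutation that reverses $s$ letters. Applying the second formula of Lemma~\ref{lem:star}(b) $s$ times and using $\star\theta=\theta$, we get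
\[
\star(\iota_{y_1}\cdots\iota_{y_s}\theta)=(-1)^s\,\theta\wedge y_s\wedge\dots\wedge y_1=(-1)^s\eta\;\theta\wedge y .
\]
Applying the first formula $s$ times gives $\star(a\wedge z)=\iota_{z_s}\cdots\iota_{z_1}\star a=\eta\,\iota_z\star a$. Therefore $\star\Phi(y\otimes z)=(-1)^s\iota_z(\theta\wedge y)$. Since $V_+$ is isotropic, each $\iota_{z_a}$ kills $y$, so $\iota_z(\theta\wedge y)=\iota_z\theta\wedge y$.
\end{proof}

\begin{corollary}\label{cor:incl}
Let $\mathcal F=\mathcal F_-\oplus\mathcal F_+$ be a point of the generic fiber with values in an $F$-algebra $A$. Locally on $\operatorname{Spec}A$, the line $\bigwedge^n\mathcal F$ is generated by $\Phi(y\otimes y)$, where $y$ generates $\bigwedge^s\mathcal F_+$. Consequently $M_I^{\mathrm{loc}}\subset M_I\subset M_I^{\mathrm{naive}}$ with equality on generic fibers, and $M_I$ is flat if and only if $M_I=M_I^{\mathrm{loc}}$.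
\end{corollary}

\begin{proof}
Locally there is a basis $q_1,\dots,q_n$ of $V_{+,A}$ with $\mathcal F_+=\langle q_1,\dots,q_s\rangle$. Let $p_1,\dots,p_n$ be the dual basis of $V_{-,A}$. Then $\mathcal F_-=\langle p_{s+1},\dots,p_n\rangle$, the vector $\theta$ is a unit times $p_1\cdots p_n$, and for $y=q_1\cdots q_s$ the vector $\iota_y\theta\wedge y$ is a unit times $p_{s+1}\cdots p_nq_1\cdots q_s$. The tensor $y\otimes y$ is swap-invariant, so the line lies in $W^{r,s}_{(-1)^s}\otimes_FA$, and $M_I$ contains the generic fiber. The rest is (F1) and (F2).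
\end{proof}

\begin{remark}\label{rem:relation}
For $s\le1$ the tensors $y\otimes y$ span the invariant tensors, by polarization. For $s=2$ consider the map $\mu\colon y\otimes z\mapsto y\wedge z$ to $\bigwedge^4V_+$. It kills $y\otimes y$ for decomposable $y$, but it sends the invariant tensor $g_ag_b\otimes g_cg_d+g_cg_d\otimes g_ag_b$ to $2g_ag_bg_cg_d$. So for $n\ge4$ the lines of the generic fiber span a proper subspace of $W^{n-2,2}_{+1}$. These are the relations seen in Lemma~\ref{lem:chart}(c). Indeed, by \eqref{eq:components} the columns of $Y$ span $\mathcal F_+$ in the basis $(\tilde g_a)$. An alternating matrix of rank $2$ with column space $\langle u,w\rangle$ is a multiple of $u\,{}^tw-w\,{}^tu$. So the entries of $B=JY$ are proportional to the coordinates of $y$, up to the signed relabeling given by $J$, and the $4$-Pfaffians of $B$ are proportional to the coordinates of $y\wedge y$.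
\end{remark}

\section{Blocks, good vectors, and the proof of Theorem~\ref{thm:A}}\label{sec:blocks}

A full description of $\overline L_j$ is not needed. The lines $\bigwedge^n\mathcal F_j$ of our points factor as products over small subsets of $[n]$, so it suffices to treat subsets with at most four elements and to know how the swap behaves under products. Since a product of two anti-invariant tensors is invariant, we must keep track of both signs.

Fix $0\le j\le n$. A \emph{block} is a subset $N\subset[n]$ with $N^\vee=N$. Let $V_N\subset V_F$ be the $F$-span and $\Lambda_N$ the $\mathcal O_F$-span of the $x_c,y_c$ with $c\in N$, let $V_{N,\pm}=V_N\cap V_\pm$, and let $\theta_N$ be the product of the $f_c$, $c\in N$, in some order. For $0\le l\le|N|$ the map $\Phi_N(y\otimes z)=\iota_y\theta_N\wedge z$ on $\bigwedge^lV_{N,+}\otimes\bigwedge^lV_{N,+}$ is injective, for the same reason as $\Phi$. Let $\tau$ be the involution of its image induced by the swap; it does not depend on the order chosen in $\theta_N$.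

\begin{definition}
Let $\varepsilon\in\{+,-\}$. A vector of $\bigwedge^{|N|}\Lambda_N/\pi$ is \emph{$(l,\varepsilon)$-good} for $N$ if it is the reduction modulo $\pi$ of some $w\in\bigwedge^{|N|}\Lambda_N$ that lies in $\Phi_N(\bigwedge^lV_{N,+}\otimes\bigwedge^lV_{N,+})$ and satisfies $\tau w=\varepsilon w$.
\end{definition}

The $(l,\varepsilon)$-good vectors form a $k$-subspace. By Proposition~\ref{prop:swap}, the $(s,+)$-good vectors for $N=[n]$ are exactly the elements of $\overline L_j$.

\begin{lemma}\label{lem:product}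
Let $N_1,\dots,N_e$ be disjoint blocks. If $\bar w_a$ is $(l_a,\varepsilon_a)$-good for $N_a$, then $\bar w_1\wedge\dots\wedge\bar w_e$ is $(\sum l_a,\prod\varepsilon_a)$-good for $N=\bigcup N_a$. In particular, if $N=[n]$, $\sum l_a=s$ and $\prod\varepsilon_a=+$, then $\bar w_1\wedge\dots\wedge\bar w_e\in\overline L_j$.
\end{lemma}

\begin{proof}
Take $\theta_N=\theta_{N_1}\cdots\theta_{N_e}$. The spaces $V_{N_a}$ are mutually orthogonal because the $N_a$ are stable under $\vee$, so for $v\in V_{N_a}$ the operator $\iota_v$ acts only on the factor $\theta_{N_a}$. Hence, for $y_a,z_a\in\bigwedge^{l_a}V_{N_a,+}$,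
\[
\Phi_N\bigl(y_1\cdots y_e\otimes z_1\cdots z_e\bigr)=\pm\,\Phi_{N_1}(y_1\otimes z_1)\wedge\dots\wedge\Phi_{N_e}(y_e\otimes z_e),
\]
where the sign depends only on the numbers $|N_a|$ and $l_a$. Exchanging $y_a$ and $z_a$ for all $a$ shows that $\tau(w_1\cdots w_e)=\tau w_1\cdots\tau w_e$. Products of integral vectors are integral, and reduction is multiplicative.
\end{proof}

A pair $\{c,c^\vee\}$ with $c<c^\vee$ is \emph{split} for $j$ if $c\le j<c^\vee$, and \emph{nonsplit} otherwise.

\begin{lemma}\label{lem:pairs}
\begin{enumerate}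
\item[(a)] If $c=c^\vee$, then $x_c$ is $(0,+)$-good and $(1,+)$-good for $\{c\}$.
\item[(b)] Let $c<c^\vee$. Then $x_cx_{c^\vee}$ is $(0,+)$-good and $(2,+)$-good for $\{c,c^\vee\}$; it is $(1,-)$-good if the pair is split and $(1,+)$-good if it is nonsplit. The vector $x_cy_c$ is $(1,+)$-good in both cases.
\end{enumerate}
\end{lemma}

\begin{proof}
For $l=0$ and $l=|N|$ the source of $\Phi_N$ is one-dimensional, $\tau$ is the identity, and the image is spanned by $\prod_{c\in N}\tilde f_c$, respectively $\prod_{c\in N}\tilde g_c$. Both vectors reduce to $\prod x_c$. This proves (a) and the first claim of (b). For $l=1$ take $\theta_N=f_cf_{c^\vee}$, so that $\iota_{g_c}\theta_N=-\kappa f_c$ and $\iota_{g_{c^\vee}}\theta_N=\kappa f_{c^\vee}$. Then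
\[
\Phi_N(g_c\otimes g_{c^\vee})=-\kappa f_cg_{c^\vee},\qquad\Phi_N(g_{c^\vee}\otimes g_c)=-\kappa g_cf_{c^\vee},\qquad\Phi_N(g_c\otimes g_c)=-\kappa f_cg_c .
\]
By \eqref{eq:d} the last vector is a nonzero multiple of $x_cy_c$, and it is fixed by $\tau$. The first two give $\tau(f_cg_{c^\vee})=g_cf_{c^\vee}$, that is,
\[
\tau(\tilde f_c\tilde g_{c^\vee})=\frac{d'_c\,d_{c^\vee}}{d_c\,d'_{c^\vee}}\;\tilde g_c\tilde f_{c^\vee}.
\]
The factor is $\pi/(-\pi)=-1$ if the pair is split. It is $1$ if both indices are $>j$, and $(-\pi^2)/(-\pi^2)=1$ if both are $\le j$. So $\frac12(\tilde f_c\tilde g_{c^\vee}+\tilde g_c\tilde f_{c^\vee})$ is an eigenvector of $\tau$ with this factor as eigenvalue; it is integral because $p$ is odd, and it reduces to $x_cx_{c^\vee}$.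
\end{proof}

The point of Proposition~\ref{prop:point} couples two pairs at a time. A \emph{quadruple} is a block $N=\{c_1,c_2,u_2,u_1\}$ with $c_1<c_2<u_2<u_1$, where $u_\nu=c_\nu^\vee$. Put
\[
v_0=x_{c_1}x_{c_2}x_{u_1}x_{u_2},\qquad\alpha=y_{u_2}x_{c_2}x_{u_1}x_{u_2},\qquad\beta=-x_{c_1}y_{u_1}x_{u_1}x_{u_2}.
\]
If $\sigma^2=0$ and $\delta,\delta'\in\{0,1\}$, then
\begin{equation}\label{eq:blockvector}
(x_{c_1}+\delta\sigma y_{u_2})(x_{c_2}-\delta'\sigma y_{u_1})\,x_{u_1}x_{u_2}=v_0+\sigma(\delta\alpha+\delta'\beta).
\end{equation}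
The position of $j$ relative to the quadruple gives four types. Only the entry $(1,-)$ in the first row below is needed for Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:quad}
In each row of the following table, each listed vector is $(l,\varepsilon)$-good for each listed $(l,\varepsilon)$.
\begin{center}
\begin{tabular}{llll}
type & position of $j$ & vectors & $(l,\varepsilon)$\\ \hline
full & $c_2\le j<u_2$ & $v_0,\ \alpha+\beta$ & $(1,-),\ (2,+)$\\
lower & $c_1\le j<c_2$ & $v_0,\ \alpha$ & $(1,+),\ (1,-),\ (2,+),\ (2,-)$\\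
upper & $u_2\le j<u_1$ & $v_0,\ \beta$ & $(1,+),\ (1,-),\ (2,+),\ (2,-)$\\
empty & $j<c_1$ or $j\ge u_1$ & $v_0$ & $(1,+),\ (2,+)$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
\emph{The vector $v_0$.} Write $v_0=-(x_{c_1}x_{u_1})(x_{c_2}x_{u_2})$ and apply Lemmas~\ref{lem:product} and~\ref{lem:pairs}(b) to the two pairs. In all types, $(2,+)(0,+)$ gives $(2,+)$. In the full, lower and upper types the first pair is split, and $(1,-)(0,+)$ gives $(1,-)$. In the lower, upper and empty types the second pair is nonsplit, and $(0,+)(1,+)$ gives $(1,+)$. In the lower and upper types, $(1,-)(1,+)$ gives $(2,-)$.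

\emph{The vectors $\alpha,\beta$.} Take $\theta_N=f_{c_1}f_{c_2}f_{u_1}f_{u_2}$. For $l=1,2$ we find integral lifts $\alpha_l,\beta_l$ of $\alpha,\beta$ in the image of $\Phi_N$ with $\tau\alpha_l=\mu_l\beta_l$ for a scalar $\mu_l$.

Let $l=1$. We have $\iota_{g_{u_1}}\theta_N=\kappa f_{c_2}f_{u_1}f_{u_2}$ and $\iota_{g_{u_2}}\theta_N=-\kappa f_{c_1}f_{u_1}f_{u_2}$. Comparing $\Phi_N(g_{u_1}\otimes g_{u_2})$ with $\Phi_N(g_{u_2}\otimes g_{u_1})$ gives
\[
\tau(f_{c_2}f_{u_1}f_{u_2}g_{u_2})=-f_{c_1}f_{u_1}f_{u_2}g_{u_1}=f_{c_1}f_{u_1}g_{u_1}f_{u_2}.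
\]
Put $\alpha_1=-\tilde f_{c_2}\tilde f_{u_1}x_{u_2}y_{u_2}$ and $\beta_1=\tilde f_{c_1}x_{u_1}y_{u_1}\tilde f_{u_2}$; they reduce to $\alpha$ and $\beta$. By \eqref{eq:d} the left side is $-2\pi\,d_{c_2}d_{u_1}d_{u_2}d'_{u_2}\,\tau\alpha_1$ and the right side is $2\pi\,d_{c_1}d_{u_1}d'_{u_1}d_{u_2}\,\beta_1$. So $\mu_1=-d_{c_1}d'_{u_1}/(d_{c_2}d'_{u_2})$.

Let $l=2$, $y=g_{u_1}g_{u_2}$ and $z=g_{u_2}g_{c_2}$. Then $\iota_y\theta_N=\iota_{g_{u_1}}(-\kappa f_{c_1}f_{u_1}f_{u_2})=-\kappa^2f_{u_1}f_{u_2}$ and $\iota_z\theta_N=\iota_{g_{u_2}}(-\kappa f_{c_1}f_{c_2}f_{u_1})=\kappa^2f_{c_1}f_{u_1}$. Comparing $\Phi_N(y\otimes z)$ with $\Phi_N(z\otimes y)$ gives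
\[
\tau(f_{u_1}f_{u_2}g_{u_2}g_{c_2})=-f_{c_1}f_{u_1}g_{u_1}g_{u_2}.
\]
Put $\alpha_2=\tilde f_{u_1}x_{u_2}y_{u_2}\tilde g_{c_2}$ and $\beta_2=\tilde f_{c_1}x_{u_1}y_{u_1}\tilde g_{u_2}$; they reduce to $\alpha$ and $\beta$. The left side is $2\pi\,d_{u_1}d_{u_2}d'_{u_2}d'_{c_2}\,\tau\alpha_2$ and the right side is $-2\pi\,d_{c_1}d_{u_1}d'_{u_1}d'_{u_2}\,\beta_2$. So $\mu_2=-d_{c_1}d'_{u_1}/(d_{u_2}d'_{c_2})$.

In the three nonempty types $d_{c_1}=-\pi$ and $d'_{u_1}=1$, and \eqref{eq:d} gives
\[
(\mu_1,\mu_2)=(-1,1)\ \ \text{(full)},\qquad(\pi,\pi)\ \ \text{(lower)},\qquad(-\pi^{-1},-\pi^{-1})\ \ \text{(upper)}.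
\]
In the full type, $\alpha_l+\beta_l=\alpha_l+\mu_l\tau\alpha_l$ has eigenvalue $\mu_l=(-1)^l$ and reduces to $\alpha+\beta$. In the lower type, $\alpha_l+\varepsilon\tau\alpha_l=\alpha_l+\varepsilon\pi\beta_l$ has eigenvalue $\varepsilon$ and reduces to $\alpha$. In the upper type $\tau\beta_l=-\pi\alpha_l$, and $\beta_l+\varepsilon\tau\beta_l$ has eigenvalue $\varepsilon$ and reduces to $\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal F$ be the point of Proposition~\ref{prop:point}; we show that it lies in $M_I(R)$. The quadruples $(c_1,c_2,u_2,u_1)=(1,3,6,8)$ and $(2,4,5,7)$ partition $[8]$, and both are full for $j=4$. Denote the vectors of the second by $v_0',\alpha',\beta'$. By \eqref{eq:blockvector}, which uses $\sigma_a^2=0$,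
\[
(x_1+\sigma_1y_6)(x_3-\sigma_1y_8)x_8x_6=v_0+\sigma_1(\alpha+\beta),\qquad(x_2+\sigma_2y_5)(x_4-\sigma_2y_7)x_7x_5=v_0'+\sigma_2(\alpha'+\beta').
\]
The product of these two vectors generates $\bigwedge^8\mathcal F$. It is an $R$-linear combination of the four products $\bar w\wedge\bar w'$ with $\bar w\in\{v_0,\alpha+\beta\}$ and $\bar w'\in\{v_0',\alpha'+\beta'\}$. By Lemma~\ref{lem:quad} each factor is $(1,-)$-good, so by Lemma~\ref{lem:product} each product is $(2,+)$-good for $[8]$, that is, lies in $\overline L_4$. Hence $\mathcal F\in M_I(R)\setminus M_I^{\mathrm{loc}}(R)$, and Corollary~\ref{cor:incl} concludes.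
\end{proof}

\begin{remark}
The coefficient of $\sigma_1\sigma_2$ shows where Remark~\ref{rem:relation} enters. The lift $\alpha_1+\beta_1=\alpha_1-\tau\alpha_1$ is a multiple of $\Phi_N(g_8\otimes g_6-g_6\otimes g_8)$, and likewise with $g_7,g_5$ for the second block. The product corresponds to the invariant tensor
\[
g_8g_7\otimes g_6g_5-g_8g_5\otimes g_6g_7-g_6g_7\otimes g_8g_5+g_6g_5\otimes g_8g_7 ,
\]
and $\mu$ sends each of the four terms, with its sign, to $-g_8g_6g_7g_5$. So this tensor does not lie in the span of the squares of decomposable vectors.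
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Three things change in the general case. The form $(\,,)$ is not perfect on $\Lambda_i$ unless $n=2i$, so Lemma~\ref{lem:chart}(c) needs a substitute. The point has to be extended to a compatible family along the whole chain. And when $n=2i$ and $s$ is odd, Lemma~\ref{lem:parity} shows that $\langle x_1,\dots,x_n\rangle$ is not a point of $M_I$, so a different base point must be deformed.

\subsection{A Pfaffian relation on the generic fiber}

On the generic fiber $\mathcal F$ is still Lagrangian. This forces the block of $X$ with rows $>n-i$ and columns $\le i$ to have the shape $UM\,{}^tU$ with $M$ of size $s$, and only the antisymmetric part of such a matrix has a vanishing Pfaffian. We state the result for a block $N$, which is needed for the second base point.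

\begin{lemma}\label{lem:relation}
Let $0\le i\le n/2$, take $x_c,y_c$ for $\Lambda_i$, let $N$ be a block, and let $K\subset N\cap\{n-i+1,\dots,n\}$ with $|K|=2h$. Let $\Omega\supset F$ be a field and $\mathcal F\subset V_N\otimes_F\Omega$ a $\Pi$-stable subspace, isotropic for $(\,,)$, with a basis $v_b=x_b+\sum_{a\in N}X_{ab}y_a$, $b\in N$. Let $s'=\dim\mathcal F_+$ and assume $2\lfloor s'/2\rfloor<2h$. Put $X^K=(X_{a,b^\vee})_{a,b\in K}$. Then
\[
P_K(X):=\operatorname{Pf}\bigl(X^K-{}^tX^K\bigr)=0 .
\]
\end{lemma}

\begin{proof}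
Since $\mathcal F=\mathcal F_-\oplus\mathcal F_+$, formula \eqref{eq:components} shows that the columns of $X+\pi$ span $\mathcal F_+$ in the basis $(\tilde g_a)$. So $X+\pi$ has rank $s'$. If $(X+\pi)z=0$, then $(\pi-X)z=2\pi z$, and \eqref{eq:components} gives $\sum_bz_bv_b=\sum_az_a\tilde f_a\in\mathcal F_-$. Both $\ker(X+\pi)$ and $\mathcal F_-$ have dimension $|N|-s'$, so $\ker(X+\pi)=\{z:\sum z_a\tilde f_a\in\mathcal F_-\}$.

Let $\sum_aU_{a\nu}g_a$, $\nu=1,\dots,s'$, be a basis of $\mathcal F_+$. The spaces $V_{N,\pm}$ are in perfect duality, and $\mathcal F_-$ is orthogonal to $\mathcal F_+$ of dimension $|N|-s'$, so it is the full orthogonal of $\mathcal F_+$ in $V_{N,-}\otimes\Omega$. As $(\tilde f_c,g_a)=d_c^{-1}\kappa\,\delta_{a,c^\vee}$, a vector $z$ lies in $\ker(X+\pi)$ if and only if $\sum_cd_c^{-1}U_{c^\vee\nu}z_c=0$ for all $\nu$. Thus the row space of $X+\pi$ has as basis the rows $(d_c^{-1}U_{c^\vee\nu})_c$, and its column space has as basis the columns $(d'_aU_{a\nu})_a$. Hence there is an $s'\times s'$ matrix $M$ with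
\[
(X+\pi)_{ac}=d'_a\,d_c^{-1}\sum_{\nu,\nu'}U_{a\nu}M_{\nu\nu'}U_{c^\vee\nu'} .
\]
Let $a,b\in K$. Then $a>n-i\ge i$ and $b^\vee\le i$, so $a\ne b^\vee$, $d'_a=1$ and $d_{b^\vee}=-\pi$. Therefore $X^K=-\pi^{-1}U_KM\,{}^tU_K$, where $U_K$ consists of the rows of $U$ indexed by $K$, and
\[
X^K-{}^tX^K=-\pi^{-1}U_K(M-{}^tM)\,{}^tU_K .
\]
The alternating matrix $M-{}^tM$ has even rank at most $s'$, so the left side has rank at most $2\lfloor s'/2\rfloor<2h$. Apply (P1).
\end{proof}

By Lemma~\ref{lem:minors}, $P_K(X)$ is a signed sum of $h\times h$ minors of $X$, so this is again a linear relation among Pl\"ucker coordinates.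

\subsection{Reduction to $s\le r$}

Suppose $r\ne s$, and let $R$ be a ring with a homomorphism $\iota\colon\mathcal O_F\to R$. Conditions (i)--(iii) do not change if $\iota$ is replaced by $\iota\circ\gamma$, and condition (iv) for $(r,s)$ and $\iota$ is condition (iv) for $(s,r)$ and $\iota\circ\gamma$. The involution $\gamma$ preserves $\bigwedge^n\Lambda_j\otimes\mathcal O_F$, so by Lemma~\ref{lem:star}(e) it carries $L_j$ for $(r,s)$ to $L_j$ for $(s,r)$. Hence base change along $\gamma$ identifies $M_I$ for the two signatures, and we may assume $2\le t=s\le r$. Then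
\[
2\le h\le s\le2h,\qquad2\lfloor s/2\rfloor=2h-2 .
\]

\subsection{The point}

Let $q=i-2h\ge0$. For $a=1,\dots,h$ put $c_1^a=q+a$, $c_2^a=q+h+a$ and $u_\nu^a=(c_\nu^a)^\vee$. The $c$'s fill $\{q+1,\dots,i\}$, and since $i\le n/2$ we obtain $h$ disjoint quadruples $c_1^a<c_2^a<u_2^a<u_1^a$. This is where $i\ge2h$ is used. Let $R=k[\sigma_1,\dots,\sigma_h]/(\sigma_1^2,\dots,\sigma_h^2)$. For $0\le j\le n$ let $X_j$ be the $n\times n$ matrix whose only nonzero entries are
\[
(X_j)_{u_2^a,c_1^a}=\sigma_a\ \text{ if }c_1^a\le j<u_2^a,\qquad(X_j)_{u_1^a,c_2^a}=-\sigma_a\ \text{ if }c_2^a\le j<u_1^a .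
\]
So each of the $2h$ positions $(u,c)$ is \emph{occupied} exactly when $c\le j<u$. The reason appears in the check of (i) below: the map $\Lambda_{c-1}\to\Lambda_c$ kills $x_c$, so a vector $x_c\pm\sigma y_u$ cannot be used for $j<c$, and the map $\Lambda_{u-1}\to\Lambda_u$ turns $y_u$ into $x_u$, after which the perturbation is invisible. Put $v_b=x_b+\sum_a(X_j)_{ab}y_a\in\Lambda_j\otimes R$ and define
\begin{itemize}
\item[] \emph{Case A} (not both $n=2i$ and $s$ odd): $\mathcal F_j=\langle v_1,\dots,v_n\rangle$;
\item[] \emph{Case B} ($n=2i$ and $s$ odd): $\mathcal F_j=\langle x_1,y_1\rangle\oplus\langle v_2,\dots,v_{n-1}\rangle$.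
\end{itemize}
In Case B the hypothesis $i\ge2h+1$ gives $q\ge1$, so the indices $1$ and $n$ do not belong to any quadruple. The isomorphism $\Pi\colon\Lambda_n\to\Lambda_0$ sends $x_c,y_c$ to $x_c,y_c$, and $X_0=X_n=0$, so it carries $\mathcal F_n$ to $\mathcal F_0$. We extend the family to all $j\in\mathbb Z$ by (ii), check the naive conditions for all $j$, and then restrict to $\pm I+n\mathbb Z$.

\subsection{The naive conditions}

Each $\mathcal F_j$ is a direct summand of rank $n$. The columns of $X_j$ indexed by the $u$'s vanish, so $x_u=v_u\in\mathcal F_j$ for each $u=u_\nu^a$.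

\emph{Stability and \textup{(iv)}.} Over $R$ we have $\Pi y_c=x_c$ and $\Pi x_c=0$. So $\Pi v_b$ is $0$ or $\pm\sigma_ax_u$, and $\Pi x_u=0$; in Case B also $\Pi y_1=x_1$ and $\Pi x_1=0$. Thus $\mathcal F_j$ is $\Pi$-stable, and $\Pi$ is strictly triangular in the given basis, ordered so that the $x_u$ and $x_1$ come first. Its characteristic polynomial is $T^n$, which is (iv) since $\pi=0$ in $R$.

\emph{Condition \textup{(i)}.} It suffices to treat $\Lambda_j\to\Lambda_{j+1}$ for $0\le j<n$. Put $d=j+1$. The vector $y_d=e_d$ of $\Lambda_j$ is the vector $x_d$ of $\Lambda_{j+1}$, and $x_d=\Pi e_d$ is $\pi_0y_d$. So over $R$ the map sends $y_d\mapsto x_d$, $x_d\mapsto0$, and fixes the names of the other basis vectors. Column $d$ of $X_j$ vanishes because $d>j$, so $v_d=x_d\mapsto0$. Let $b\ne d$. If column $b$ of $X_j$ and of $X_{j+1}$ is zero, then $v_b=x_b\mapsto x_b=v_b$. Otherwise $b=c$ for a position $(u,c)$, and $c\le j$ because $c\le j+1$ and $c\neq d$. If $u\ne d$, the position is occupied for both $j$ and $j+1$, and $v_b\mapsto v_b$. If $u=d$,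 it is occupied for $j$ and not for $j+1$, and $v_b\mapsto x_b\pm\sigma_ax_u$, where $x_b$ and $x_u$ lie in $\mathcal F_{j+1}$. In Case B, $\langle x_1,y_1\rangle$ maps into $\langle x_1,y_1\rangle$.

\emph{Condition \textup{(iii)}.} Since $\langle\Pi x,\Pi^{-1}y\rangle=-\langle x,y\rangle$, the conditions for $j$ and $j+n$ are equivalent, and we may take $0\le j\le n$. Then $\mathcal F_{-j}=\Pi\mathcal F_{n-j}$. Let $x_b^-,y_b^-,v_b^-$ be the images under $\Pi\colon\Lambda_{n-j}\to\Lambda_{-j}$ of the vectors $x_b,y_b,v_b$ for the index $n-j$. If $b^\vee>j$, then $b\le n-j$, so $y_b^-=e_b$ and $y_{b^\vee}=e_{b^\vee}$. If $b^\vee\le j$, then $y_b^-=\Pi e_b$ and $y_{b^\vee}=\Pi^{-1}e_{b^\vee}$. By \eqref{eq:adjoint},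
\[
\langle y_b^-,x_{b^\vee}\rangle=\zeta_b,\qquad\langle x_b^-,y_{b^\vee}\rangle=-\zeta_b,\qquad\zeta_b=\begin{cases}1&b^\vee>j,\\-1&b^\vee\le j,\end{cases}
\]
and all other products of basis vectors vanish, because $\langle e_b,e_{b^\vee}\rangle=\frac12\operatorname{Tr}(\pi^{-1})=0$. Hence
\[
\langle v_b^-,v_d\rangle=-\zeta_b\,(X_j)_{b^\vee,d}+\zeta_{d^\vee}\,(X_{n-j})_{d^\vee,b}.
\]
The map $(u,c)\mapsto(c^\vee,u^\vee)$ exchanges the two positions $(u_2^a,c_1^a)$ and $(u_1^a,c_2^a)$ of a quadruple, whose entries are opposite. So both terms vanish unless $(b^\vee,d)=(u,c)$ is a position, and then $(d^\vee,b)=(c^\vee,u^\vee)$ is the other position of the same quadruple. The inequalities $c\le j<u$ are equivalent to $u^\vee\le n-j<c^\vee$, so the first position is occupied for $j$ exactly when the second is occupied for $n-j$. In that case $\zeta_b=1$ because $u>j$, and $\zeta_{d^\vee}=-1$ because $c\le j$. The sum is then minus the sum of the two entries, which is $0$. In Case B, vectors of index $1$ pair only with vectors of index $n$, which occur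 neither in $\mathcal F_j$ nor in $\mathcal F_{-j}$. So $\mathcal F_{-j}\subset\mathcal F_j^\perp$, and equality holds because both are direct summands of rank $n$.

\subsection{The point lies in $M_I$}

Let $j\in I\cup(n-I)$, so $j=j_0$ or $j=n-j_0$ with $0\le j_0\le i$. Partition $[n]$ into the $h$ quadruples, the remaining pairs, and the singleton $\{(n+1)/2\}$ if $n$ is odd. In a quadruple, both positions are occupied in the full type, only $(u_2,c_1)$ in the lower type, only $(u_1,c_2)$ in the upper type, and none in the empty type. By \eqref{eq:blockvector} the quadruple $a$ contributes to $\bigwedge^n\mathcal F_j$ the factor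
\[
v_0+\sigma_a(\alpha+\beta),\qquad v_0+\sigma_a\alpha,\qquad v_0+\sigma_a\beta,\qquad v_0
\]
respectively; these involve exactly the vectors listed in Lemma~\ref{lem:quad}. The other blocks contribute $x_cx_{c^\vee}$ or $x_c$, except that in Case B the pair $\{1,n\}$ contributes $x_1y_1$. By Lemma~\ref{lem:product} it suffices to choose for each block a label $(l,\varepsilon)$ for which its vectors are good, so that the $l$ add up to $s$ and the signs multiply to $+$.

Every quadruple admits $l=1$ and $l=2$; the sign is $(-1)^l$ in the full type, free in the lower and upper types, and $+$ in the empty type. The conditions $c\le n-j_0<c^\vee$ and $c\le j_0<c^\vee$ are both equivalent to $c\le j_0$ when $c\le i$. So, for both values of $j$, the quadruple $a$ is full if $c_2^a\le j_0$, lower or upper if $c_1^a\le j_0<c_2^a$, and empty if $j_0<c_1^a$. There are three ranges.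
\begin{itemize}
\item If $j_0=i$, all quadruples are full.
\item If $q<j_0<i$, some quadruple is lower or upper: take $a=j_0-q$ if $j_0\le q+h$, and $a=h$ otherwise.
\item If $j_0\le q$, all quadruples are empty.
\end{itemize}
It follows that for every integer $l_0$ with $h\le l_0\le2h$ the quadruples can be labeled with total degree $l_0$ and total sign $+$, provided that $l_0$ is even or $j_0<i$. We use this as follows; blocks not mentioned get the label $(0,+)$.
\begin{itemize}
\item \emph{Case A, $s$ even or $j_0<i$.} Take $l_0=s$.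
\item \emph{Case A, $s$ odd and $j_0=i$.} Here $n>2i$. If $n=2i+1$, the singleton $\{i+1\}$ admits $(1,+)$. If $n\ge2i+2$, the pair $\{i+1,n-i\}$ is nonsplit for $j=i$ and for $j=n-i$, and admits $(1,+)$. Take $l_0=s-1=2h-2$, which is even and at least $h$ because $h\ge2$.
\item \emph{Case B.} The vector $x_1y_1$ is $(1,+)$-good. Take again $l_0=s-1=2h-2$.
\end{itemize}
So the family is a point of $M_I(R)$. The hypothesis $t\ge2$ enters through $l_0\ge h$. For $s=1$ one has $h=1$, and a single full quadruple with $l=1$ has sign $-$, so the labeling fails; this agrees with Remark~\ref{rem:relation}.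

\subsection{The point does not lie in $M_I^{\mathrm{loc}}$}

Let $K=\{u_1^a,u_2^a:1\le a\le h\}=\{n-i+1,\dots,n-q\}$, so $|K|=2h$. In each case we find an open $\mathcal U\subset M_I^{\mathrm{naive}}$ containing our point, and functions $X_{ab}$ on $\mathcal U$ that specialize to the entries of $X_i$, such that $P_K(X)$ vanishes at the geometric points of the generic fiber of $\mathcal U$. This fiber is reduced, so by (F1) $P_K(X)$ vanishes on $M_I^{\mathrm{loc}}\cap\mathcal U$.

\emph{Case A.} Let $\mathcal U$ be the open set where the coefficient of $x_{[n]}$ in $\bigwedge^n\mathcal F_i$ is invertible. There $\mathcal F_i$ has a unique basis $x_b+\sum_aX_{ab}y_a$. Apply Lemma~\ref{lem:relation} with $N=[n]$ and $s'=s$.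

\emph{Case B.} Let $\mathcal U$ be the open set where the coefficient of $y_1x_1x_2\cdots x_{n-1}$ in $\bigwedge^n\mathcal F_i$ is invertible. There $\mathcal F_i$ projects isomorphically onto $\langle y_1,x_1,\dots,x_{n-1}\rangle$ along the other basis vectors. So for $b\in N=\{2,\dots,n-1\}$ it contains a unique element $w_b\in x_b+\sum_{a\in N}X_{ab}y_a+\langle x_n,y_n\rangle$, and the $X_{ab}$ are functions on $\mathcal U$. Let $\mathcal F\subset V_\Omega$ be a geometric point of the generic fiber of $\mathcal U$, and let $H\subset V_\Omega$ be the span of the $x_c,y_c$ with $c\ne1$. The map $\mathcal F\to V_\Omega/H$ is surjective and commutes with $\Pi$, and $\Pi$ has the simple eigenvalues $\pm\pi$ on $V_\Omega/H$. Hence $\mathcal F\cap H$ has basis $(w_b)_{b\in N}$, is $\Pi$-stable, and has $+$-part of dimension $s-1$. The plane $\langle x_n,y_n\rangle$ is the radical of $(\,,)$ on $H$, so the projection $H\to V_N\otimes\Omega$ with this kernel preserves the form, and it commutes with $\Pi$. It maps $\mathcal F\cap H$ isomorphically onto the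 span $\mathcal F'$ of the $x_b+\sum_{a\in N}X_{ab}y_a$. So $\mathcal F'$ satisfies the hypotheses of Lemma~\ref{lem:relation} with $s'=s-1=2h-2$, and $K\subset N$ because $q\ge1$.

At our point, all quadruples are full for $j=i$. The nonzero entries of $X_i^K$ are $\sigma_a$ in position $(u_2^a,u_1^a)$ and $-\sigma_a$ in position $(u_1^a,u_2^a)$. So $X_i^K$ is alternating, and
\[
P_K(X_i)=\operatorname{Pf}(2X_i^K)=\pm2^h\sigma_1\cdots\sigma_h\ne0\quad\text{in }R,
\]
since $p$ is odd. Hence the point is not in $M_I^{\mathrm{loc}}(R)$. By Corollary~\ref{cor:incl}, $M_I$ is not flat, and Theorem~\ref{thm:B} is proved.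

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

Let $n=2m\ge4$, $(r,s)=(n-2,2)$, $I=\{m\}$. For $m\ge4$, Theorem~\ref{thm:B} with $t=h=2$ and $i=m$ shows that $M_I$ is not flat. It remains to prove that $M_I=M_I^{\mathrm{loc}}$ for $m\le3$, and that $M'=M_I^{\mathrm{loc}}$ for all $m$. We first identify $M_I^{\mathrm{loc}}\cap\mathcal U$ in the chart of Lemma~\ref{lem:chart}: it is defined by the $4$-Pfaffians of $B$ and one linear equation. We then compare it with $M_I$ and $M'$ on $\mathcal U$. Finally we show that translates of $\mathcal U$ under automorphisms of $\Lambda_m$ cover the special fiber of $M_I$.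

\subsection{The space $\mathbb S$ and a base change}\label{ss:S}

For $n=4$, where $E=F_0$, the involution $\gamma$ permutes the $F$-points of the generic fiber, so the span of their lines is $\gamma$-stable and descends to the subspace $\mathbb S$. By Corollary~\ref{cor:incl}, $\mathbb S\subset W^{r,s}_{(-1)^s}$. By (F2) the condition defining $M'$ is closed. We shall use the following remark.
\begin{itemize}
\item[(D)] Let $F'\supset F$ be a field and $\ell$ a linear form on $W_F\otimes_FF'$. Evaluating $\ell$ on $\bigwedge^n\mathcal F$ gives a section of a line bundle on the integral scheme $\operatorname{Gr}(2,V_+)_{F'}$. If it vanishes on a dense set of points, it is zero.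
\end{itemize}
Applied to the forms that vanish on $\mathbb S\otimes_EF'$ and the dense set of $F$-points, (D) shows that $M'$ contains the generic fiber, so that $M_I^{\mathrm{loc}}\subset M'$ by (F1), and that $\mathbb S\otimes_EF'$ is the span of the lines of all $F'$-points.

Let $\breve F_0$ be the completion of the maximal unramified extension of $F_0$, with ring of integers $\breve{\mathcal O}_0$ and residue field $\bar k$. Let $\breve F=\breve F_0F$, with ring of integers $\breve{\mathcal O}=\breve{\mathcal O}_0\otimes\mathcal O_F$. By (F3) we may base change all schemes and lattices to $\breve{\mathcal O}$, and we keep the notation. This makes the closed points of the special fiber rational. In the affine space of alternating $n\times n$ matrices $B$, with $Y=J^{-1}B$, let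
\[
Z=\operatorname{Spec}\breve{\mathcal O}[B]\big/\bigl(\text{$4$-Pfaffians of }B,\ \operatorname{tr}Y-4\pi\bigr).
\]

\subsection{$Z$ is flat}

The $4$-Pfaffians are the Pl\"ucker relations for $2$-planes. We need that they define an integral scheme in every characteristic, and we include the proof.

\begin{lemma}\label{lem:plucker}
For every commutative ring $R$, the algebra
\[
A_R=R[B_{ab}:1\le a<b\le n]\big/\bigl(B_{ab}B_{cd}-B_{ac}B_{bd}+B_{ad}B_{bc}:\ a<b<c<d\bigr)
\]
is a free $R$-module, and it is a domain if $R$ is.
\end{lemma}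

\begin{proof}
Place $1,\dots,n$ in this order on a circle in the Euclidean plane, and view a monomial in the $B_{ab}$ as a multigraph whose edges are chords. Two edges \emph{cross} if they are $ac$ and $bd$ with $a<b<c<d$.

\emph{The noncrossing monomials span $A_R$.} The relation replaces $B_{ac}B_{bd}$ by $B_{ab}B_{cd}+B_{ad}B_{bc}$. In a convex quadrilateral, two opposite sides have total length less than the two diagonals, by the triangle inequality at the point where the diagonals meet. So a monomial with a crossing is a sum of two monomials of the same degree and smaller total length. There are finitely many monomials of a given degree, so induction on the length applies.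

\emph{They are independent.} The homomorphism $A_R\to R[s_1,\dots,s_n,t_1,\dots,t_n]$, $B_{ab}\mapsto s_at_b-s_bt_a$, respects the relations. In the lexicographic order with $s_1>\dots>s_n>t_1>\dots>t_n$, the image of $\prod B_{ab}$ has leading term $\prod s_at_b$ with coefficient $1$. This term records, for each vertex, the number of edges having it as smaller end and the number having it as larger end. We claim that a noncrossing multigraph is determined by these numbers. Let $b$ be the smallest vertex that is a larger end, and let $a$ be the largest vertex $<b$ that is a smaller end. There are edges $a'b$ with $a'\le a$ and $ab'$ with $b'\ge b$. If $a'<a$ and $b'>b$ they cross, so $ab$ is an edge. Remove it and use induction on the number of edges. Thus the images of the noncrossing monomials have distinct leading terms with coefficient $1$, and are linearly independent over $R$. So the noncrossing monomials form a basis of $A_R$, and $A_R$ embeds in a polynomial ring over $R$.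
\end{proof}

\begin{lemma}\label{lem:Zflat}
$Z$ is flat over $\breve{\mathcal O}$, and its generic fiber is nonempty.
\end{lemma}

\begin{proof}
Put $A=A_{\breve{\mathcal O}}$ and $\ell=\operatorname{tr}(J^{-1}B)=-\sum_bJ_{b,b^\vee}B_{b^\vee,b}=2\sum_{c\le m}B_{c,c^\vee}$, so that $Z=\operatorname{Spec}A/(\ell-4\pi)$. By Lemma~\ref{lem:plucker}, $A$ has no $\pi$-torsion and $A/\pi=A_{\bar k}$ is a domain. The image of $\ell$ in $A_{\bar k}$ is nonzero, because $p$ is odd and there are no relations in degree $1$. Suppose $\pi a=(\ell-4\pi)a'$ in $A$. Then $\ell a'=0$ in $A/\pi$, so $a'=\pi a''$, and $a=(\ell-4\pi)a''$. Thus $A/(\ell-4\pi)$ has no $\pi$-torsion. The matrix with $B_{1n}=-B_{n1}=2\pi$ and all other entries zero is an $\breve{\mathcal O}$-point of $Z$.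
\end{proof}

\subsection{$Z$ is the local model in the chart}

For alternating $B$ over an $\breve{\mathcal O}$-algebra $R$ put
\[
\operatorname{pf}(T)=\operatorname{Pf}(TJ-B)/\operatorname{Pf}(J)\in R[T].
\]
By (P3) it is monic of degree $m$, and the coefficient of $T^{m-\nu}$ is an integral combination of $2\nu$-Pfaffians of $B$. Since $TJ-B=J(T-Y)$, (P1) gives $\operatorname{pf}(T)^2=\det(T-Y)$.

\begin{proposition}\label{prop:Zloc}
$Z=M_I^{\mathrm{loc}}\cap\mathcal U$.
\end{proposition}

\begin{proof}
We first show that the equations \eqref{eq:naivechart} hold on $Z$. The expression $B_{ab}B_{cd}-B_{ac}B_{bd}+B_{ad}B_{bc}$ changes sign under a transposition of indices and vanishes when two indices agree. So on $Z$ we have $B_{ab}B_{cd}=B_{ac}B_{bd}-B_{ad}B_{bc}$ for all $a,b,c,d$. Let $G=J^{-1}$, multiply by $G_{bc}=-G_{cb}$ and sum over $b,c$: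
\[
(BGB)_{ad}=-\sum_{b,c}B_{ac}G_{cb}B_{bd}+B_{ad}\sum_{b,c}G_{cb}B_{bc}=-(BGB)_{ad}+\operatorname{tr}(GB)\,B_{ad}.
\]
Multiplying by $G$ on the left gives $2Y^2=\operatorname{tr}(Y)Y$, that is, $Y^2=2\pi Y$. By (P2) all $2\nu$-Pfaffians with $\nu\ge2$ vanish on $Z$, so $\operatorname{pf}(T)=T^m+c_1T^{m-1}$. Comparing the coefficients of $T^{n-1}$ in $\operatorname{pf}(T)^2=\det(T-Y)$ gives $2c_1=-\operatorname{tr}Y=-4\pi$. Hence $\det(T-Y)=T^{n-2}(T-2\pi)^2$, and $Z$ is a closed subscheme of $\mathcal U$.

Conversely, $\operatorname{tr}Y=4\pi$ on $\mathcal U$ by \eqref{eq:naivechart}, and the $4$-Pfaffians vanish on the generic fiber of $\mathcal U$ by Lemma~\ref{lem:chart}(c). So $Z$ and $\mathcal U$ have the same generic fiber. As $Z$ is flat, (F1) shows that it is the closure.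
\end{proof}

Thus a closed subscheme of $\mathcal U$ that contains $M_I^{\mathrm{loc}}\cap\mathcal U$ equals it if and only if the $4$-Pfaffians of $B$ vanish on it.

\begin{proposition}\label{prop:small}
If $m\le3$, then $\mathcal U=Z$. In particular $M_I\cap\mathcal U=M_I^{\mathrm{loc}}\cap\mathcal U$.
\end{proposition}

\begin{proof}
We show that \eqref{eq:naivechart} implies the vanishing of the $4$-Pfaffians. If $p_1,p_2\in R[T]$ are monic of the same degree with $p_1^2=p_2^2$, then $(p_1-p_2)(p_1+p_2)=0$, and $p_1+p_2$ has the unit $2$ as leading coefficient, so $p_1=p_2$. Therefore $\operatorname{pf}(T)=T^{m-1}(T-2\pi)$ on $\mathcal U$.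

For $m=2$ the constant term gives $\operatorname{Pf}(B)=0$, and this is the only $4$-Pfaffian.

For $m=3$ let $C=TJ-B=J(T-Y)$, with $C^\#$ as in (P2). From $J(T-Y)C^\#=\operatorname{Pf}(C)$ we get $(T-Y)C^\#J=\operatorname{Pf}(C)$. So $Q(T)=\operatorname{Pf}(J)^{-1}C^\#J$ satisfies $(T-Y)Q(T)=T^3-2\pi T^2$. On the other hand,
\[
(T-Y)\bigl(T^2+(Y-2\pi)T\bigr)=T^3-2\pi T^2-(Y^2-2\pi Y)T=T^3-2\pi T^2 .
\]
Left multiplication by the monic polynomial $T-Y$ is injective on matrix polynomials, as one sees from leading coefficients. So $Q(T)=T^2+(Y-2\pi)T$, and $C^\#$ vanishes at $T=0$. The off-diagonal entries of $C^\#$ at $T=0$ are, up to sign, the Pfaffians of $B_{[6]\setminus\{a,c\}}$, which are all the $4$-Pfaffians of $B$.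
\end{proof}

For $m=4$ the entries of $C^\#$ at $T=0$ are $6$-Pfaffians, and the argument no longer reaches the $4$-Pfaffians; Proposition~\ref{prop:point} shows that it cannot.

\begin{proposition}\label{prop:repair}
For all $m\ge2$, $M'\cap\mathcal U=M_I^{\mathrm{loc}}\cap\mathcal U$.
\end{proposition}

\begin{proof}
Let $K\subset[n]$ with $|K|=4$. Lemma~\ref{lem:minors} with $h=2$ gives
\[
\sum_D\operatorname{sgn}(D,D')\det B_{D,D'}=-\operatorname{Pf}(2B_K)=-4\operatorname{Pf}(B_K).
\]
Since $B_{bd}=\pm(X+\pi)_{b^\vee d}$ with a sign depending only on $b$, each $2\times2$ minor of $B$ is, up to sign, a minor of $X+\pi$. Expanding multilinearly, it is an $\breve{\mathcal O}$-linear combination of minors of $X$ of sizes $0,1,2$. The minor of $X$ with rows $S$ and columns $S'$ is, up to sign, the coefficient of $x_{[n]\setminus S'}\,y_S$ in $v_1\cdots v_n$. Hence there is a linear form $\ell_K$ on $\bigwedge^n\Lambda_m\otimes\breve{\mathcal O}$, with values in $\breve{\mathcal O}$, such that $\ell_K(v_1\cdots v_n)=-4\operatorname{Pf}(B_K)$ on $\mathcal U$.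 This function vanishes on the generic fiber of $\mathcal U$, which is a nonempty, hence dense, open subset of the Grassmannian by Lemma~\ref{lem:Zflat}. By (D), $\ell_K$ vanishes on all lines of the generic fiber, hence on $\mathbb S$ and on $L'_m$. On $M'\cap\mathcal U$ the vector $v_1\cdots v_n$ lies in the image of $L'_m\otimes R$, so $4\operatorname{Pf}(B_K)=0$, and $4$ is a unit. Since $M'\supset M_I^{\mathrm{loc}}$, the claim follows from Proposition~\ref{prop:Zloc}.
\end{proof}

\subsection{Translates of the chart cover the special fiber}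

Let $\mathcal G$ be the group of $\breve{\mathcal O}_0$-linear automorphisms of $\Lambda_m\otimes\breve{\mathcal O}_0$ that commute with $\Pi$, preserve $(\,,)$ and have determinant $1$. By Lemma~\ref{lem:chart}(a), $\mathcal G$ acts on $M_I^{\mathrm{naive}}$, hence on $M_I^{\mathrm{loc}}$. An element of $\mathcal G$ preserves $V_\pm$ and commutes with $\star$ by Lemma~\ref{lem:star}(c), so it preserves $L_m$ and $M_I$. It permutes the $\breve F$-points of the generic fiber, whose lines span $\mathbb S\otimes_E\breve F$, so it preserves $L_m'$ and $M'$.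

\begin{proposition}\label{prop:cover}
For every $\mathcal F\in M_I(\bar k)$ there is $g\in\mathcal G$ with $g\mathcal F\in\mathcal U$.
\end{proposition}

\begin{proof}
Let $\bar\Lambda=\Lambda_m\otimes\bar k=\mathcal X\oplus\mathcal Y$ with $\mathcal X=\langle x_c\rangle$ and $\mathcal Y=\langle y_c\rangle$. Both summands are Lagrangian, $\Pi$ maps $\mathcal Y$ isomorphically onto $\mathcal X$, and $\Pi\mathcal X=0$. A point lies in $\mathcal U$ if and only if it meets $\mathcal Y$ trivially. We move $\mathcal F$ by a transformation $1+\Pi\eta$, which shears $\mathcal Y$ along $\mathcal X$, and then lift this transformation by a Cayley transform.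

\emph{Description of $\mathcal F$.} The form $[y,y']=(y,\Pi y')$ on $\mathcal Y$ is alternating by \eqref{eq:adjoint}, and it is nondegenerate because $[y_b,y_d]=J_{db}$. Let $\mathcal Y'\subset\mathcal Y$ be the projection of $\mathcal F$ along $\mathcal X$, and let $\mathcal Y''\subset\mathcal Y$ be its orthogonal for $[\,,]$. Then $\dim\mathcal Y'=\rho$ is even by Lemma~\ref{lem:parity}, since $s=2$; this is the only place where we use that $\mathcal F$ lies in $M_I$ and not merely in the naive model. We have $\mathcal F\cap\mathcal X=(\mathcal F+\mathcal X)^\perp=(\mathcal Y'+\mathcal X)^\perp=\Pi\mathcal Y''$. Choosing a linear section of $\mathcal F\to\mathcal Y'$, we get a linear map $\psi\colon\mathcal Y'\to\mathcal Y$ with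
\[
\mathcal F=\{y+\Pi\psi(y)+\Pi z:\ y\in\mathcal Y',\ z\in\mathcal Y''\}.
\]
Isotropy gives $0=(y+\Pi\psi(y),y'+\Pi\psi(y'))=[y,\psi(y')]+[y',\psi(y)]$, so $\mathfrak b(y,y')=[y,\psi(y')]$ is an alternating form on $\mathcal Y'$.

\emph{Shearing.} Since $\rho$ is even, $\mathcal Y'$ carries a nondegenerate alternating form $\mathfrak b'$. Extend $\mathfrak b'-\mathfrak b$ to an alternating form on $\mathcal Y$, and write the extension as $[y,\eta y']$ with $\eta\in\operatorname{End}(\mathcal Y)$, which is possible because $[\,,]$ is nondegenerate. Extend $\eta$ to $\bar\Lambda$ so that it commutes with $\Pi$. As $\Pi^2=0$, the space $(1+\Pi\eta)\mathcal F$ consists of the vectors $y+\Pi\psi'(y)+\Pi z$ with $\psi'=\psi+\eta|_{\mathcal Y'}$, and $[y,\psi'(y')]=\mathfrak b'(y,y')$. If such a vector lies in $\mathcal Y$, then $\psi'(y)+z=0$, so $\mathfrak b'(y',y)=-[y',z]=0$ for all $y'\in\mathcal Y'$. Hence $y=0$ and $z=0$. Thus $(1+\Pi\eta)\mathcal F$ meets $\mathcal Y$ trivially. Without the parity of $\rho$ this step fails, as every alternating form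 on a space of odd dimension is degenerate.

\emph{Lifting.} Write $\eta y_d=\sum_a\eta_{ad}y_a$. Then $[y_b,\eta y_d]=\sum_a\eta_{ad}J_{ab}=-(J\eta)_{bd}$, so $J\eta$ is alternating. Lift it to an alternating matrix over $\breve{\mathcal O}_0$ and write the lift as $J\hat\eta$. Let $\hat\eta$ act on $\Lambda_m\otimes\breve{\mathcal O}_0$ by $y_d\mapsto\sum_a\hat\eta_{ad}y_a$ and $x_d\mapsto\sum_a\hat\eta_{ad}x_a$. It commutes with $\Pi$. It is self-adjoint for $(\,,)$: it preserves the isotropic summands spanned by the $x_c$ and by the $y_c$, and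
\[
(\hat\eta y_b,x_d)=\sum_aJ_{da}\hat\eta_{ab}=(J\hat\eta)_{db},\qquad(y_b,\hat\eta x_d)=\sum_aJ_{ab}\hat\eta_{ad}=-(J\hat\eta)_{bd}=(J\hat\eta)_{db}.
\]
So $\Sigma=\frac12\Pi\hat\eta$ is skew-adjoint and commutes with $\Pi$. The product $(1-\Sigma)(1+\Sigma)=1-\frac14\pi_0\hat\eta^2$ is invertible, so $g=(1+\Sigma)(1-\Sigma)^{-1}$ is an automorphism of the lattice that commutes with $\Pi$. Its adjoint is $(1+\Sigma)^{-1}(1-\Sigma)=g^{-1}$, so $g$ is an isometry. Adjoint operators have the same determinant, so $\det(1+\Sigma)=\det(1-\Sigma)$ and $\det g=1$. Thus $g\in\mathcal G$. Modulo $\pi_0$ we have $\Sigma^2=0$, so $g$ reduces to $(1+\Sigma)^2=1+\Pi\eta$, and $g\mathcal F\in\mathcal U$.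
\end{proof}

\subsection{Conclusion}

The special fiber of $M_I$ is of finite type over $\bar k$. By Proposition~\ref{prop:cover} the open sets $g^{-1}\mathcal U$, $g\in\mathcal G$, contain all its $\bar k$-points, hence all of it. Together with the generic fiber, they cover $M_I$. The closed subschemes $M_I^{\mathrm{loc}}\subset M'\subset M_I$ are stable under $\mathcal G$ and have the same generic fiber. By Proposition~\ref{prop:repair}, $M'$ and $M_I^{\mathrm{loc}}$ agree on each $g^{-1}\mathcal U$, which proves (2). By Proposition~\ref{prop:small}, $M_I$ and $M_I^{\mathrm{loc}}$ agree on each $g^{-1}\mathcal U$ if $m\le3$, so $M_I$ is flat for $n\le6$. With the non-flatness for $n\ge8$, this proves (1) and completes the proof of Theorem~\ref{thm:C}.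

\begin{thebibliography}{1}

\bibitem{Smithling}
Brian Smithling, \emph{On the moduli description of local models for ramified unitary groups}, arXiv:1405.1079 (2014).

\end{thebibliography}
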